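# Integrality of mirror maps attached to Fano vector data

## 1. Central binomial coefficients and the Catalan series

Write $H(n)=\sum_{i=1}^n\frac1i$, with $H(0)=0$, and consider two power series in one variable,
$$\phi_0=\sum_{n\ge0}\binom{2n}{n}t^n=1+2t+6t^2+20t^3+\cdots,$$
$$\phi=\sum_{n\ge0}\binom{2n}{n}\bigl(H(2n)-H(n)\bigr)t^n=t+\tfrac72t^2+\tfrac{37}{3}t^3+\cdots .$$
The second one has denominators, and so does the quotient: $\phi/\phi_0=t+\frac32t^2+\frac{10}3t^3+\cdots$. Now exponentiate. The coefficient of $t^2$ is $\frac32+\frac12=2$, that of $t^3$ is $\frac{10}{3}+\frac32+\frac16=5$, so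
$$\exp(\phi/\phi_0)=1+t+2t^2+5t^3+\cdots .$$
The denominators have gone, and the numbers are the Catalan numbers.

**Proposition 1.** Let $C\in\mathbb Z[[t]]$ be the unique power series with $C=1+tC^2$. Then $\exp(\phi/\phi_0)=C$. In particular it has integer coefficients.

*Proof.* The equation $C=1+tC^2$ determines the coefficients of $C$ recursively, and they are integers. Work in $\mathbb Q[[x,y]]$, put $t=xy$, and let $\pi$ keep the monomials $x^ay^b$ with $a=b$. Then $\phi_0=\pi\bigl(\frac1{1-x-y}\bigr)$.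

*The harmonic numbers come from a logarithm.* We have $\frac{1}{1-x-y}=\sum_{n\ge0}x^n(1-y)^{-n-1}$. Differentiating $(1-y)^{-s}=\sum_b\frac{s(s+1)\cdots(s+b-1)}{b!}y^b$ in $s$ at $s=n+1$ gives
$$-(1-y)^{-n-1}\log(1-y)=\sum_b\binom{n+b}{b}\bigl(H(n+b)-H(n)\bigr)y^b .$$
Multiply by $x^n$, sum over $n$, and keep $b=n$: the result is $\phi=-\pi\bigl(\frac{\log(1-y)}{1-x-y}\bigr)$.

*A factorization.* With $C=C(xy)$ we have $\frac1C(1-Cx)(1-Cy)=\frac1C+Ct-x-y$, and $\frac1C+Ct=1$ by the equation for $C$. So $1-x-y=\frac1C(1-Cx)(1-Cy)$, and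
$$\frac{1}{1-x-y}=\sum_{a,b\ge0}C^{1+a+b}x^ay^b .$$
Multiply by $y^n$ and apply $\pi$. Since $C$ is a series in $t=xy$, the surviving terms are those with $a=b+n$:
$$\pi\Bigl(\frac{y^n}{1-x-y}\Bigr)=\sum_bC^{1+2b+n}t^{b+n}=(Ct)^n\cdot\sum_bC^{1+2b}t^b=(Ct)^n\phi_0 .$$
The last equality is the case $n=0$. By linearity, $\pi\bigl(\frac{g(y)}{1-x-y}\bigr)=\phi_0\,g(Ct)$ for every $g\in\mathbb Q[[y]]$.

Take $g=-\log(1-y)$: then $\phi=-\phi_0\log(1-Ct)$. Since $C(1-Ct)=C-tC^2=1$, we get $\phi/\phi_0=\log C$. $\square$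

Two features of this proof will guide us. The good one is that $\phi_0$ and $\phi$ are pieces of the same function $1/(1-x-y)$, before and after multiplication by a logarithm of an integral series. The lucky one is that the map $g\mapsto\pi(g/(1-x-y))/\phi_0$ on series in $y$ is an evaluation $y\mapsto Ct$, hence multiplicative, so it carries the logarithm of an integral series to the logarithm of an integral series.

What changes if the variables $x,y$, whose exponents we compared through the vectors $1$ and $-1$, are replaced by many variables indexed by lattice vectors in $\mathbb Z^d$, split into several groups? The factorization will be lost, and integrality will sometimes fail. When does it hold?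

## 2. Mirror maps attached to groups of lattice vectors

**Definition (multinomials).** For integers $k_1,\dots,k_m\ge0$ put $\mathsf{comb}(k_1,\dots,k_m)=\frac{(\sum_jk_j)!}{\prod_jk_j!}$. If exactly one entry $k_j$ is negative and $\sum_ik_i\ge0$, put
$$\mathsf{comb}(k_1,\ldots,k_m)=(-1)^{k_j+1}\frac{(\sum_{i}k_i)!\,(-k_j-1)!}{\prod_{i\ne j}k_i!}.$$

For example $\mathsf{comb}(-b,b)=(-1)^{b+1}\frac{(b-1)!}{b!}=\frac{(-1)^{b+1}}{b}$ for $b\ge1$: these are the coefficients of $\log(1+x)$.

**Definition (data).** Let $I=\{(i,j):1\le i\le P,\ 1\le j\le q_i\}$ with $q_i\ge1$, and let $v_{ij}$, $(i,j)\in I$, be nonzero vectors in $\mathbb Z^d$, $d\ge1$. We say that $i$ labels the *group*. Let $V:\mathbb Z^I\to\mathbb Z^d$ be the linear map with $e_{ij}\mapsto v_{ij}$, and $K$ its kernel. For $k\in\mathbb Z^I$ write $k_l=(k_{lm})_m$, $\Sigma k_l=\sum_mk_{lm}$, and $|k|$ for the sum of all coordinates. "Off $ij$" means: for all $(l,m)\ne(i,j)$. Put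
$$K_0=\{k\in K:k\ge0\},\qquad K_{ij}=\{k\in K:\ k_{ij}<0,\ k_{lm}\ge0\text{ off }ij,\ \Sigma k_i\ge0\}.$$

**Definition (series).** For $(i,j)\in I$ put
$$\phi_0=\sum_{k\in K_0}\Bigl(\prod_{l=1}^P\mathsf{comb}(k_l)\Bigr)z^k,\qquad \phi_{ij}=\sum_{k\in K_0}\Bigl(\prod_{l=1}^P\mathsf{comb}(k_l)\Bigr)\bigl(H(\Sigma k_i)-H(k_{ij})\bigr)z^k,$$
$$\tau_{ij}=\sum_{k\in K_{ij}}\Bigl(\prod_{l=1}^P\mathsf{comb}(k_l)\Bigr)z^k,\qquad \psi^{\mathrm t}_{ij}=\exp\bigl((\phi_{ij}+\tau_{ij})/\phi_0\bigr).$$
In $\tau_{ij}$ the factor $l=i$ uses the extended $\mathsf{comb}$. The series $\psi^{\mathrm t}_{ij}$ is the *true mirror map*.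

Section 1 is the case $d=P=1$, $v_{11}=1$, $v_{12}=-1$: there $K=\mathbb Z(1,1)$, $t=z_{11}z_{12}$, $K_{11}=\emptyset$, and $\psi^{\mathrm t}_{11}=C(t)$.

**Where the series live.** Exponents in $K_{ij}$ have a negative coordinate, so we must say in which ring we multiply. Put
$$L_{ij}=\{k\in\mathbb Z^I:k_{lm}\ge0\text{ off }ij\},\qquad M_{ij}=K\cap L_{ij}\supset K_0\cup K_{ij}.$$
For $k\in K$ we have $k_{ij}v_{ij}=-\sum_{\text{off}}k_{lm}v_{lm}$, and $v_{ij}\neq0$; so $k_{ij}$ is determined by the other coordinates. Thus *forgetting $k_{ij}$ is an injective map $M_{ij}\to\mathbb N^{I\setminus\{ij\}}$*. Hence each element of $M_{ij}$ is a sum of two elements of $M_{ij}$ in finitely many ways, $\mathbb Q[[M_{ij}]]$ is a ring, and setting $z_{ij}=1$ embeds it in $\mathbb Q[[z']]$, $z'=(z_{lm})_{(l,m)\ne(i,j)}$, without changing coefficients. The constant term of $\phi_0$ is $1$ and that of $\phi_{ij}+\tau_{ij}$ is $0$, so $\psi_{ij}^{\mathrm t}\in\mathbb Q[[M_{ij}]]$ makes sense for all data. We write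 $\mathbb Z[[K_0+K_{ij}]]$ for the integral series supported on the monoid generated by $K_0$ and $K_{ij}$, a submonoid of $M_{ij}$.

**Definition (standing assumptions, Fano).** Let $\Delta_i$ be the convex hull of $0$ and $v_{i1},\dots,v_{iq_i}$, and $\Delta=\Delta_1+\cdots+\Delta_P$ the Minkowski sum. We assume throughout that $0$ is in the interior $\operatorname{int}\Delta$ and that the $v_{ij}$ span $\mathbb Z^d$. The data are *Fano* if $0$ is the only lattice point in $\operatorname{int}\Delta$.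

The question, taken from Sophie Bleau and Nick Sheridan, "On the positivity and integrality of coefficients of mirror maps", arXiv:2409.07601 (2024), is whether in the Fano case all $\psi_{ij}^{\mathrm t}$ have integer coefficients. It comes with the known fact that in the Fano case the cone generated by $K_0$ and $K_{ij}$ is strictly convex; because we work in $\mathbb Q[[M_{ij}]]$ we shall not need that fact. The answer is yes, and more is true.

**Theorem A.** If the data are Fano, then for all $(i,j)$: $\exp(\phi_{ij}/\phi_0)\in\mathbb Z[[K_0]]$, $\exp(\tau_{ij}/\phi_0)\in\mathbb Z[[K_0+K_{ij}]]$, and hence $\psi^{\mathrm t}_{ij}\in\mathbb Z[[K_0+K_{ij}]]$.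

For the next statement put $f_l=1-\sum_mz_{lm}$, $f=\prod_lf_l\in\mathbb Z[z]$, and let $Q^+\in\mathbb Z[[z]]$ be the power series of $1/f$. For $Y\subset\mathbb Z^I$ let $\pi_Y$ be the projection of a formal series to its exponents in $Y$. Expanding geometric series gives $\pi_K(Q^+)=\phi_0$.

**Theorem B.** If the data are Fano and $g\in\mathbb Z[[z]]$ has constant term $1$, then $\exp\bigl(\pi_K(Q^+\log g)/\phi_0\bigr)\in\mathbb Z[[K_0]]$. In particular, for every $i$ and every $J\subset\{1,\dots,q_i\}$,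
$$\exp\Bigl(\frac1{\phi_0}\sum_{k\in K_0}\prod_l\mathsf{comb}(k_l)\,H\bigl(\textstyle\sum_{m\in J}k_{im}\bigr)z^k\Bigr)\in\mathbb Z[[K_0]].$$

**Theorem C.** Assume only the standing assumptions.

(a) If all $q_i\ge2$, then: Fano $\iff$ $\exp(\phi_{ij}/\phi_0)$ has integer coefficients for all $(i,j)$ $\iff$ for infinitely many primes $p$ all of these have $p$-integral coefficients.

(b) If for no $i$ the vectors $v_{i1},\dots,v_{iq_i}$ lie on one common ray, then: Fano $\iff$ $\psi_{ij}^{\mathrm t}$ has integer coefficients for all $(i,j)$ $\iff$ for infinitely many primes $p$ all $\psi_{ij}^{\mathrm t}$ have $p$-integral coefficients.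

(c) The hypotheses in (a) and (b) cannot be dropped.

## 3. A negative exponent, an extra lattice point, a triangle

All three examples have one group ($P=1$), and I write $z_m$ for $z_{1m}$.

**Example 1 (negative exponents).** Let $d=1$ and $v=(1,1,-1)$. Then $\Delta=[-1,1]$, so the data are Fano, and $K$ consists of the vectors $(F-b,b,F)$. For $(i,j)=(1,1)$ the set $K_{11}$ is $\{(F-b,b,F):b>F\ge0\}$. For $F,b\geq 0$, the coefficient of $\phi_{11}+\tau_{11}$ at $(F-b,b,F)$ is the derivative at $\epsilon=0$ of $\binom{2F+\epsilon}{F}\binom{F+\epsilon}{b}$. Indeed, for $b\le F$ this derivative is $\binom{2F}F\binom Fb(H(2F)-H(F)+H(F)-H(F-b))$. For $b>F$ the factor of $\binom{F+\epsilon}{b}$ which vanishes at $\epsilon=0$ leaves $\binom{2F}F\frac{F!\,(-1)^{b-F-1}(b-F-1)!}{b!}$, which is the extended $\mathsf{comb}(F-b,b,F)$. Summing over $b$ with $\sum_b\binom{F+\epsilon}bz_1^{F-b}z_2^b=z_1^F(1+z_2/z_1)^{F+\epsilon}$ gives, with $t=(z_1+z_2)z_3$,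
$$\phi_{11}+\tau_{11}=\sum_F\binom{2F}{F}t^F\bigl(H(2F)-H(F)+\log(1+z_2/z_1)\bigr),\qquad \psi_{11}^{\mathrm t}=C(t)\,(1+z_2/z_1),$$
by Proposition 1. It is integral, and $\tau_{11}$ is responsible for the factor with a negative exponent.

**Example 2 (not Fano).** Let $d=1$ and $v=(1,-2)$. Then $\Delta=[-2,1]$ has the interior lattice points $0$ and $-1$. Here $K=\mathbb Z(2,1)$, $t=z_1^2z_2$, both $K_{1j}$ are empty, $\phi_0=1+3t+\cdots$, and $\phi_{12}=3(H(3)-H(1))t+\cdots=\frac52t+\cdots$. So $\psi^{\mathrm t}_{12}=1+\frac52t+\cdots$ is not integral. The extra lattice point matters.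

**Example 3 (a triangle).** Let $d=2$ and $v=((1,0),(0,1),(-1,-1))$. The only interior lattice point of this triangle is $0$. Now $K=\mathbb Z(1,1,1)$, $t=z_1z_2z_3$, the $K_{1j}$ are empty, $\phi_0=1+6t+90t^2+\cdots$ and $\phi_{11}=6(H(3)-H(1))t+90(H(6)-H(2))t^2+\cdots=5t+\frac{171}{2}t^2+\cdots$. So $\phi_{11}/\phi_0=5t+\frac{111}{2}t^2+\cdots$ and $\psi_{11}^{\mathrm t}=1+5t+68t^2+\cdots$. Integral so far.

Can the proof of Section 1 handle Example 3? It would need $T(h)=\pi_K(Q^+h)/\phi_0$ to be multiplicative on series in $u=z_2+z_3$. But $T(u)=4t+\cdots$, because $[z_2z_3]Q^+=[z_1z_3]Q^+=2$, while $T(u^2)=2t+\cdots$, because only $2z_2z_3$ contributes to $t^1$ and $[z_1]Q^+=1$. So $T(u^2)\ne T(u)^2$: there is no evaluation point, and the argument stops exactly here. We need a criterion for integrality of an exponential that asks for less than multiplicativity.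

## 4. One prime at a time: the Dieudonné–Dwork lemma

Fix a prime $p$, and let $\sigma$ replace every variable by its $p$-th power, leaving coefficients alone.

**Lemma 2 (Dieudonné–Dwork).** Let $g\in\mathbb Q_p[[z']]$ have zero constant term. Then $\exp(g)\in\mathbb Z_p[[z']]$ if and only if $pg-\sigma(g)\in p\,\mathbb Z_p[[z']]$.

*Proof.* Put $\psi=\exp g$, so $\psi^p/\sigma(\psi)=\exp(pg-\sigma(g))$.

($\Leftarrow$) By Legendre's formula $v_p(n!)<\frac{n}{p-1}\le n$, so $v_p(p^n/n!)\ge1$ for $n\ge1$. Hence $\psi^p/\sigma(\psi)=1+ph$ with $h\in\mathbb Z_p[[z']]$. Suppose all coefficients of $\psi$ of total degree $<|k|$ are integral, let $\psi_<$ be the corresponding truncation, and let $c$ be the coefficient at $k\ne0$. Since $\psi$ has constant term $1$, the coefficient of $\psi^p$ at $k$ is $[\psi_<^p]_k+pc$. On the other side, up to degree $|k|$ the series $\sigma(\psi)$ involves only coefficients of $\psi$ of degree $\le|k|/p<|k|$, so the coefficient of $\sigma(\psi)(1+ph)$ at $k$ is congruent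 to $[\sigma(\psi_<)]_k$ mod $p$. As $\psi_<$ is an integral polynomial, $\psi_<^p\equiv\sigma(\psi_<)$ mod $p$. So $pc\in p\mathbb Z_p$ and $c\in\mathbb Z_p$. Induct on $|k|$.

($\Rightarrow$) If $\psi$ is integral, then $\psi^p\equiv\sigma(\psi)$ mod $p$, and $\psi^p/\sigma(\psi)\in1+p\,\mathbb Z_p[[z']]$. Its logarithm $pg-\sigma(g)$ lies in $p\,\mathbb Z_p[[z']]$, because $p^n/n\in p\mathbb Z_p$ for $n\ge1$. $\square$

The embedding $z_{ij}\mapsto1$ commutes with $\sigma$ and preserves constant terms, since an exponent in $M_{ij}$ with vanishing off-$ij$ coordinates is $0$. So Lemma 2 also holds in $\mathbb Q_p[[M_{ij}]]$. A rational number is an integer if and only if it is $p$-integral for every $p$, so Theorems A and B may be attacked one prime at a time.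

## 5. Interior points of $\Delta$ and two expansions of $1/f$

We want both $\phi_{ij}$ and $\tau_{ij}$ in the form "projection to $K$ of an expansion of $1/f$ times a logarithm". First, a description of $\operatorname{int}\Delta$.

**Lemma 3.** Let $C^\circ=\{c\in\mathbb R^I:\text{all }c_{lm}>0,\ \Sigma c_l<1\text{ for all }l\}$.

(i) $V_{\mathbb R}$ is surjective, and there is $k^+\in K$ with all coordinates $\ge1$.

(ii) If $x=V(c)$ with all $c_{lm}\ge0$ and all $\Sigma c_l<1$, then $x\in\operatorname{int}\Delta$.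

(iii) $\operatorname{int}\Delta=V(C^\circ)$.

(iv) In the Fano case there is no $k\in K$ with $k_{ij}<0$, $k_{lm}\ge0$ off $ij$, and $\Sigma k_i<0$.

*Proof.* (i) The set $\Delta$ contains a ball around $0$ and lies in the cone generated by the $v_{lm}$; so this cone is $\mathbb R^d$. In particular $-\sum v_{lm}=\sum d_{lm}v_{lm}$ with real $d_{lm}\ge0$, and $(1+d_{lm})$ is a real relation with positive coefficients. Rational relations are dense among real ones, because $V$ has integer entries. So there is a rational relation with positive coefficients, and a multiple of it is integral.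

(ii) For small $\delta>0$ we have $c+\delta k^+\in C^\circ$ and $V(c+\delta k^+)=x$. So $x\in V(C^\circ)$, which is open since $V_{\mathbb R}$ is a surjective linear map, and which is contained in $\Delta$.

(iii) "$\supset$" is (ii). If $x\in\operatorname{int}\Delta$, then $x/(1-\delta)\in\Delta$ for some small $\delta>0$, so $x=V((1-\delta)c')$ with $c'\ge0$ and $\Sigma c'_l\le1$. All group sums of $(1-\delta)c'$ are $<1$, and adding a small multiple of $k^+$ puts us in $C^\circ$.

(iv) Suppose $k$ is such a vector; put $a=-k_{ij}>0$ and $b=\sum_{m\ne j}k_{im}<a$. For small $t>0$,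
$$v_{ij}=(1-ta)v_{ij}+t\sum_{\text{off}}k_{lm}v_{lm},$$
with nonnegative coefficients whose sum in group $i$ is $1-t(a-b)<1$ and in the other groups is $<1$. By (ii), $v_{ij}\ne0$ is an interior lattice point of $\Delta$, against the Fano condition. $\square$

**Two rings.** Fix $(i,j)$ and $p$. Write $w=z_{ij}$, $u=\sum_{m\ne j}z_{im}$, $U=1-u$, so $f_i=U-w$. To expand $1/(U-w)$ for small $w$ we use $\mathcal B_+=\mathbb Z_p[[z]]$. To expand it for large $w$, let $\mathcal C_-$ be the set of $\sum_{n\in\mathbb Z}c_nw^n$ with $c_n\in\mathbb Z_p$ and $c_n\to0$ as $n\to+\infty$, with no condition as $n\to-\infty$, and put $\mathcal B_-=\mathcal C_-[[z']]$. In $\mathcal C_-$ the coefficient $\sum_{n+m=k}c_nd_m$ of a product converges, because at either end one factor tends to $0$ and the other is bounded. It tends to $0$ as $k\to+\infty$, since one of $n,m$ is $\ge k/2$. So $\mathcal C_-$ is a ring (the $p$-adic completion of $\mathbb Z_p((w^{-1}))$). We allow infinitely many positive powers of $w$,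 with coefficients tending to $0$, because Section 7 uses infinite sums of polynomials of growing degree times growing powers of $p$.

Put $\mathcal B=\mathcal B_+\times\mathcal B_-$. We use the following facts, immediate from the definitions. Both rings are $p$-torsion free and $p$-adically complete, and their elements are formal series with exponents in $L_{ij}$. An element with all coefficients in $p^s\mathbb Z_p$ is $p^s$ times an element of the ring. Every $\pi_Y$ preserves $\mathcal B_\pm$ and is $p$-adically continuous. If $Y$ is a subgroup of $\mathbb Z^I$ and $h$ is supported on $Y$, then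
$$\pi_Y(hh')=h\,\pi_Y(h'),\tag{1}$$
because $k+k'\in Y\iff k'\in Y$ when $k\in Y$.

Let $\mathcal R=\mathbb Z_p[[K_0]]$. By injectivity of $K_0\to\mathbb N^{I\setminus\{ij\}}$, each coefficient in $z'$ of an element of $\mathcal R$ is a single monomial in $w$ (or zero); so $\mathcal R\subset\mathbb Z_p[w][[z']]$, and $\mathcal R$ embeds diagonally in $\mathcal B$. The series $\phi_0$ has constant term $1$, so it is a unit of $\mathcal R$.

**The two inverses of $f$.** In $\mathcal B_+$ the inverse of $f$ is $Q^+$. In $\mathcal B_-$ the $f_l$ with $l\ne i$ are invertible in $\mathbb Z_p[[z']]$; put $D=\prod_{l\ne i}f_l^{-1}$. Moreover $f_i=U-w$ has the inverse $-\sum_{n\ge0}U^nw^{-n-1}$: this is an element of $\mathcal B_-$, since the coefficient of $u^b$ is $-(-1)^b\sum_n\binom nbw^{-n-1}$, and multiplication by $U-w$ telescopes to $1$. So the inverses of $f$ are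
$$Q^+=\sum_{n\ge0}w^nU^{-n-1}D,\qquad Q^-=-\sum_{n<0}w^nU^{-n-1}D.\tag{2}$$
Put $Q=(Q^+,Q^-)\in\mathcal B$ and $f^{(s)}=\sigma^s(f)=f(z^{p^s})$. The inverse of $f^{(s)}$ in $\mathcal B$ is $\sigma^s(Q)$, supported on $p^s\mathbb Z^I$. In Section 1, with $w=x$ and $U=1-y$, the new expansion is $Q^-=-\sum_{n\ge0}(1-y)^nx^{-n-1}$.

Products such as $Q^-\log U$ have coefficients in $\mathbb Q$. They make sense because the formal series with exponents in $L_{ij}$ and coefficients in $\mathbb Q_p$ form a module over $\mathbb Q_p[w,w^{-1}][[z']]$: for each exponent of $z'$ only finitely many products of a Laurent polynomial in $w$ with a two-sided series in $w$ occur.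

**Lemma 4.** In the Fano case, $\phi_{ij}=-\pi_K(Q^+\log U)$ and $\tau_{ij}=\pi_K(Q^-\log U)$.

*Proof.* For every $n\in\mathbb Z$,
$$-U^{-n-1}\log U=\frac{d}{ds}(1-u)^{-s}\Big|_{s=n+1}=\sum_b\beta_{n,b}u^b,\qquad\beta_{n,b}=\frac1{b!}\frac d{ds}\prod_{r=0}^{b-1}(s+r)\Big|_{s=n+1}.$$
If $n\ge0$, then $\beta_{n,b}=\binom{n+b}b(H(n+b)-H(n))$. If $n<0\le n+b$, exactly the factor with $r=-n-1$ vanishes at $s=n+1$. The factors before it have product $(n+1)(n+2)\cdots(-1)=(-1)^{-n-1}(-n-1)!$, those after it have product $(n+b)!$, and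
$$\beta_{n,b}=\frac{1}{b!}(-1)^{-n-1}(-n-1)!\,(n+b)!.$$
By (2), both $-Q^+\log U$ and $Q^-\log U$ equal $\sum_nw^n\bigl(\sum_b\beta_{n,b}u^b\bigr)D$, with $n\ge0$ in the first case and $n<0$ in the second. Insert $u^b=\sum\frac{b!}{\prod_{m\ne j}k_{im}!}\prod_{m\ne j}z_{im}^{k_{im}}$ and $D=\sum\prod_{l\ne i}\mathsf{comb}(k_l)z^k$, with $n=k_{ij}$ and $b=\sum_{m\ne j}k_{im}$, and project to $K$. For $n\ge0$ the factor of group $i$ is $\mathsf{comb}(k_i)(H(\Sigma k_i)-H(k_{ij}))$, so we get $\phi_{ij}$. For $n<0\le n+b$ it is $(-1)^{k_{ij}+1}\frac{(-k_{ij}-1)!\,(\Sigma k_i)!}{\prod_{m\ne j}k_{im}!}$, the extended $\mathsf{comb}(k_i)$, so we get $\tau_{ij}$. Exponents with $n<0$ and $n+b<0$ do not occur in $K$, by Lemma 3(iv). $\square$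

So both halves of the mirror map have the same shape: $G_*=\pi_K(Q^*\log g)$, with $*\in\{+,-\}$ and $g=U^{\mp1}$ an integral series.

## 6. The divisibility that Dwork's lemma asks for

For $s\ge0$ put
$$\Lambda_s=\{k\in\mathbb Z^I:V(k)\in p^s\mathbb Z^d\}\supset p^s\mathbb Z^I+K,\qquad\Pi_s=\pi_{\Lambda_s},\qquad\lambda=\phi_0/\sigma(\phi_0)\in\mathcal R,$$
$$\omega_1=\Pi_1(Q)-\lambda\,\sigma(Q)\in\mathcal B.$$

**Lemma 5.** Let $*=+$ and $g\in\mathbb Z[[z]]$, or $*=-$ and $g\in\mathbb Z[[z']]$; in both cases let $g$ have constant term $1$. Put $G_*=\pi_K(Q^*\log g)$. Then $pG_*-\lambda\sigma(G_*)$ and $\pi_K(\omega_1^*\log\sigma(g))$ differ by a series with all coefficients in $p\mathbb Z_p$.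

*Proof.* Since $\sigma(g)\equiv g^p$ mod $p$, we have $\sigma(g)/g^p\in1+p(\cdots)$ with integral dots, so $h=\frac1p\log(\sigma(g)/g^p)$ has coefficients in $\mathbb Z_p$, and $p\log g=\log\sigma(g)-ph$. Hence
$$pG_*=\pi_K(Q^*\log\sigma(g))-p\,\pi_K(hQ^*).$$
The last term has coefficients in $p\mathbb Z_p$. As $\log\sigma(g)=\sigma(\log g)$ is supported on $p\mathbb Z^I\subset\Lambda_1$ and $K\subset\Lambda_1$, rule (1) gives $\pi_K(Q^*\log\sigma(g))=\pi_K(\Pi_1(Q^*)\log\sigma(g))$. Substitute $\Pi_1(Q^*)=\lambda\sigma(Q^*)+\omega_1^*$. Since $\lambda$ is supported on $K$, and $pk\in K\iff k\in K$,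
$$\pi_K(\lambda\,\sigma(Q^*)\log\sigma(g))=\lambda\,\pi_K(\sigma(Q^*\log g))=\lambda\,\sigma(G_*).\qquad\square$$

So we want $\pi_K(\omega_1^*\log\sigma(g))\equiv0$ mod $p$. The first thing to try is to prove $\omega_1\equiv0$ mod $p$.

**The congruence mod $p$.** This computation shows where the Fano condition enters. Write $1/f=f^{p-1}/f^p$. Modulo $p$ we have $f^p\equiv\sigma(f)$, and $1/\sigma(f)$ is supported on $p\mathbb Z^I\subset\Lambda_1$, so $\Pi_1(Q)\equiv\Pi_1(f^{p-1})/\sigma(f)$. A monomial of $f=\prod_l(1-\sum_mz_{lm})$ picks $1$ or one $z_{lm}$ from each group, so its exponent has $V$-value in $\Delta$. Hence the exponents $k$ of $\Pi_1(f^{p-1})$ satisfy $V(k)\in(p-1)\Delta\cap p\mathbb Z^d$. As $0\in\operatorname{int}\Delta$, $(p-1)\Delta\subset p\operatorname{int}\Delta$, so $V(k)/p$ is an interior lattice point of $\Delta$: it is $0$. The numerator $m=\Pi_1(f^{p-1})$ is therefore supported on $K_0$, that is, $m\in\mathcal R$: a single unknown "scalar". Apply $\pi_K$ to the $+$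 component: $\phi_0\equiv m\,\sigma(\phi_0)$, so $m\equiv\lambda$ and $\omega_1\equiv0$ mod $p$.

**Where this stops.** Write $\log g=\sum_{\kappa\ne0}c_\kappa z^\kappa$. The series $z_{lm}\partial_{z_{lm}}\log g=g^{-1}z_{lm}\partial_{z_{lm}}g$ has integer coefficients, so $\kappa_{lm}c_\kappa\in\mathbb Z$ for all $(l,m)$. Hence
$$p^tc_\kappa\in\mathbb Z_p,\qquad\text{where }p^t\text{ is the exact power of }p\text{ dividing the vector }\kappa.\tag{3}$$
The coefficient of $\omega_1^*\log\sigma(g)$ at $k\in K$ is the finite sum $\sum_\kappa c_\kappa[\omega_1^*]_{k-p\kappa}$. Terms with $t=0$ are settled by $\omega_1\equiv0$ mod $p$. At the first $\kappa$ divisible by $p$, for instance the coefficient $-\frac1p$ of $y^p$ in $\log(1-y)$, we need a factor $p^2$, and the congruence mod $p$ gives only $p$. In general we need $p^{t+1}\mid[\omega_1^*]_{k-p\kappa}$. There is one thing in our favor: $V(k-p\kappa)=-pV(\kappa)\in p^{t+1}\mathbb Z^d$. So it would be enough to have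
$$\text{the coefficients of }\omega_1\text{ at exponents in }\Lambda_s\text{ are divisible by }p^s,\text{ for all }s\ge1.\tag{4}$$

Test (4) in Section 1 with $p=2$. There $Q^+=\sum\binom{a+b}ax^ay^b$, $V(a,b)=a-b$, and $\lambda=1+2t+\cdots$. At the exponent $(2m+1,1)$ the coefficient of $Q^+$ is $2m+2$. In $\lambda\sigma(Q^+)$ only the term $2t\cdot x^{2m}$ contributes, so there it is $2$. The coefficient of $\omega_1^+$ is $2m$, which is exactly $V(2m+1,1)$. Statement (4) holds here, and not more.

## 7. Poles of $1/f$ under repeated projection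

Can one push the mod $p$ computation to higher powers? Write $f^p=\sigma(f)+pE$ and expand $\frac{f^{p-1}}{\sigma(f)+pE}=\sum_h(-p)^h\frac{f^{p-1}E^h}{\sigma(f)^{h+1}}$. For $h\ge1$ the projected numerators have $V$-values in $p\mathbb Z^d\cap p(h+1)\operatorname{int}\Delta$, and $(h+1)\operatorname{int}\Delta$ may contain many lattice points; the single scalar is lost. The way out is that (4) does not ask for divisibility by $p^2$ on $\Lambda_1$, only on the smaller set $\Lambda_2$. Projecting to $\Lambda_2$ means applying the same trick again, and each application divides the order of the pole by about $p$. So poles of order $n\ge2$ may be carried along if they come with enough factors of $p$; the part of order $1$ is always a scalar, and the vanishing of $\pi_K$ kills it mod $p$. The right exponents turn out to be $e(1)=0$ and $e(n)=n-2$ for $n\ge2$.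

**Proposition 6.** In the Fano case, $\Pi_s(\omega_1)\in p^s\mathcal B$ for all $s\ge1$.

*Proof.*

**Step 1: the spaces $\Omega_s$.** The purpose is to define the class of series with poles allowed at a controlled price. Let $\mathcal R[z]$ be the set of finite sums $\sum r_kz^k$, $r_k\in\mathcal R$, $k\in\mathbb N^I$. All exponents of $r_kz^k$ have the same $V$-value as $k$, so projecting to a set of exponents described by $V$-values keeps or kills whole terms. Let $\mathcal P_{s,n}$ be the set of $a\in\mathcal R[z]$ all of whose exponents satisfy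
$$V(k)\in p^s\mathbb Z^d\cap p^sn\operatorname{int}\Delta,$$
and let $\Omega_s\subset\mathcal B$ be the set of sums
$$\omega=\sum_{n\ge1}p^{e(n)}a_n\,(f^{(s)})^{-n},\qquad a_n\in\mathcal P_{s,n}.$$
They converge $p$-adically since $e(n)\to\infty$. Both sets are $\mathcal R$-modules. In the Fano case
$$\mathcal P_{s,1}=\mathcal R:\tag{5}$$
the exponents of $a\in\mathcal P_{s,1}$ have $V(k)\in p^s(\mathbb Z^d\cap\operatorname{int}\Delta)=\{0\}$, so $a=\sum r_kz^k$ with $k\in K_0$, which lies in $\mathcal R$. Conversely $0\in p^s\operatorname{int}\Delta$ gives $\mathcal R\subset\mathcal P_{s,1}$.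

**Step 2: one projection.** We show: *if $\omega\in\Omega_s$, then $\Pi_{s+1}\omega=\mu/f^{(s+1)}+p\,\omega'$ with $\mu\in\mathcal R$ and $\omega'\in\Omega_{s+1}$.*

Write $f^p=\sigma(f)+pE$ with $E\in\mathbb Z[z]$. The exponents of $f$ have $V$-value in $\Delta$; those of $f^p$ and $\sigma(f)$, hence those of $E$, have $V$-value in $p\Delta$. Put $E^{(s)}=\sigma^s(E)$, so $(f^{(s)})^p=f^{(s+1)}+pE^{(s)}$. For $n\ge1$ let $n'=\lceil n/p\rceil$ and $t=pn'-n\ge0$. In $\mathcal B$,
$$\frac{a_n}{(f^{(s)})^n}=\frac{a_n(f^{(s)})^t}{(f^{(s+1)}+pE^{(s)})^{n'}}=\sum_{h\ge0}(-p)^h\binom{n'+h-1}h\frac{a_n(f^{(s)})^t(E^{(s)})^h}{(f^{(s+1)})^{n'+h}}.$$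
Apply $\Pi_{s+1}$. The powers of $f^{(s+1)}$ are supported on $p^{s+1}\mathbb Z^I\subset\Lambda_{s+1}$ and factor out by (1), and the numerators become $b_{n,h}=\Pi_{s+1}\bigl(a_n(f^{(s)})^t(E^{(s)})^h\bigr)\in\mathcal R[z]$. If $x\in n\operatorname{int}\Delta$ and $y\in r\Delta$ with $r\ge0$, then a ball around $x$ lies in $n\Delta$, so a ball around $x+y$ lies in $n\Delta+r\Delta=(n+r)\Delta$. Hence the exponents of $b_{n,h}$ satisfy
$$V(k)\in p^s\bigl(n\operatorname{int}\Delta+t\Delta+ph\Delta\bigr)\subset p^s(n+t+ph)\operatorname{int}\Delta=p^{s+1}(n'+h)\operatorname{int}\Delta,$$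
and also $V(k)\in p^{s+1}\mathbb Z^d$ because of the projection. So $b_{n,h}\in\mathcal P_{s+1,n'+h}$.

The term $(n,h)$ carries the factor $p^{e(n)+h}$, which tends to $0$ as $n+h\to\infty$, so we may regroup by $N=n'+h$. For each $N$ there are finitely many pairs, as $h<N$ and $n\le pN$.

For $N=1$ we have $h=0$ and $n\le p$. The total numerator is some $\mu\in\mathcal P_{s+1,1}=\mathcal R$, by (5).

For $N\ge2$ we need $e(n)+h\ge e(N)+1$, in order to take out one factor $p$ and still have $p^{e(N)}$. Since $e(N)+1=N-1=n'+h-1$, this says $e(n)\ge n'-1$. For $n=1$ it reads $0\ge0$. For $n\ge2$ it reads $n'\le n-1$, which is true because $\lceil n/p\rceil\le\lceil n/2\rceil\le n-1$. So the terms with $N\ge2$ form $p\,\omega'$ with $\omega'\in\Omega_{s+1}$.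

**Step 3: killing the simple pole.** We show: *if $\omega\in\Omega_s$ and $\pi_K(\omega^+)=0$, then $\Pi_{s+1}\omega=p\,\omega''$ with $\omega''\in\Omega_{s+1}$ and $\pi_K(\omega''^+)=0$.*

The $+$ component of $1/f^{(s+1)}$ is $\sigma^{s+1}(Q^+)$, and $\pi_K(\sigma^{s+1}(Q^+))=\sigma^{s+1}(\phi_0)$. Since $K\subset\Lambda_{s+1}$, applying $\pi_K$ to the $+$ component of Step 2 gives
$$0=\mu\,\sigma^{s+1}(\phi_0)+p\,\pi_K(\omega'^+).$$
Here $\pi_K(\omega'^+)\in\mathcal R$, since $K\cap\mathbb N^I=K_0$, and $\sigma^{s+1}(\phi_0)$ is a unit of $\mathcal R$. So $\mu\in p\mathcal R$. Put $\omega''=(\mu/p)/f^{(s+1)}+\omega'\in\Omega_{s+1}$. Then $\Pi_{s+1}\omega=p\,\omega''$, and $\pi_K(\omega''^+)=0$ because $\mathcal B_+$ has no $p$-torsion.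

Note that $\mu$ is the same element of $\mathcal R$ in both components of $\mathcal B$. The $-$ component could not find it alone: $U^{-n-1}$ with $n<0$ is a polynomial of degree $-n-1$ in $u$, so all exponents of $Q^-$ have $k_{ij}<0$ and $\Sigma k_i<0$, and $\pi_K(Q^-)=0$ by Lemma 3(iv). We carry the two expansions together so that the $+$ side determines the scalar for both.

**Step 4: conclusion.** We start the iteration at $Q$ and then repeat. We have $Q=1/f\in\Omega_0$ with $a_1=1$. By Step 2, $\Pi_1Q=\mu/f^{(1)}+p\,\omega'$ with $\mu\in\mathcal R$, $\omega'\in\Omega_1$, and since $\sigma(Q)=1/f^{(1)}$,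
$$\omega_1=(\mu-\lambda)/f^{(1)}+p\,\omega'.$$
Moreover $\pi_K(\omega_1^+)=\phi_0-\lambda\sigma(\phi_0)=0$. Applying $\pi_K$ as in Step 3, $(\mu-\lambda)\sigma(\phi_0)=-p\,\pi_K(\omega'^+)$, so $\mu-\lambda\in p\mathcal R$. Hence $\omega_1=p\,\omega_1'$ with $\omega_1'\in\Omega_1$ and $\pi_K(\omega_1'^+)=0$. Now apply Step 3 for the projections $\Pi_2,\Pi_3,\dots,\Pi_s$ in turn; each yields one more factor $p$. Since $\Lambda_1\supset\Lambda_2\supset\cdots$, we have $\Pi_s=\Pi_s\Pi_{s-1}\cdots\Pi_2$ on series supported on $\Lambda_1$, such as $\omega_1$. So $\Pi_s\omega_1\in p^s\mathcal B$. $\square$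

**Proposition 7.** In the Fano case, with $g$, $*$ and $G_*$ as in Lemma 5, the series $pG_*-\lambda\sigma(G_*)$ has all coefficients in $p\mathbb Z_p$.

*Proof.* By Lemma 5 we must show that, at each $k\in K$, the finite sum $\sum_\kappa c_\kappa[\omega_1^*]_{k-p\kappa}$ lies in $p\mathbb Z_p$. Let $p^t$ be the exact power of $p$ dividing $\kappa$. Then $V(k-p\kappa)=-pV(\kappa)\in p^{t+1}\mathbb Z^d$, so $k-p\kappa\in\Lambda_{t+1}$, and $[\omega_1^*]_{k-p\kappa}\in p^{t+1}\mathbb Z_p$ by Proposition 6. By (3), $p^tc_\kappa\in\mathbb Z_p$. So each term is in $p\mathbb Z_p$. $\square$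

## 8. Proofs of Theorems A and B

Let the data be Fano, and let $g,*,G_*$ be as in Lemma 5. The series $G_*$ has exponents in $K\cap L_{ij}=M_{ij}$ and rational coefficients that do not depend on $p$. Its constant term is $0$: for $*=+$ because $Q^+$ and $\log g$ are power series and $\log g$ has no constant term; for $*=-$ because every monomial of $\log g$ involves some variable of $z'$. Since $\lambda=\phi_0/\sigma(\phi_0)$,
$$p\,\frac{G_*}{\phi_0}-\sigma\Bigl(\frac{G_*}{\phi_0}\Bigr)=\frac1{\phi_0}\bigl(pG_*-\lambda\,\sigma(G_*)\bigr),$$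
which has coefficients in $p\mathbb Z_p$ by Proposition 7. By Lemma 2, $\exp(G_*/\phi_0)$ has $p$-integral coefficients. This holds for every prime $p$, so
$$\exp(G_*/\phi_0)\ \text{has integer coefficients}.\tag{6}$$

*Proof of Theorem A.* With $g=U^{-1}$ and $*=+$, Lemma 4 gives $G_+=\phi_{ij}$. With $g=U\in\mathbb Z[[z']]$ and $*=-$, it gives $G_-=\tau_{ij}$. By (6), $\exp(\phi_{ij}/\phi_0)$ and $\exp(\tau_{ij}/\phi_0)$ have integer coefficients. Their supports lie in $K_0$ and in the monoid generated by $K_0$ and $K_{ij}$. Their product is $\psi_{ij}^{\mathrm t}\in\mathbb Z[[K_0+K_{ij}]]$. $\blacksquare$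

*Proof of Theorem B.* The first assertion is (6) for $*=+$; the support is in $K\cap\mathbb N^I=K_0$. For the second, put $y=\sum_{m\notin J}z_{im}$, $w_J=\sum_{m\in J}z_{im}$ and $g_J=(1-y)^{-1}$, so $f_i=1-y-w_J$ and
$$\frac{\log g_J}{f_i}=\sum_{n\ge0}w_J^n(1-y)^{-n-1}\bigl(-\log(1-y)\bigr)=\sum_{n,b\ge0}\binom{n+b}b\bigl(H(n+b)-H(n)\bigr)w_J^ny^b.$$
Expand $w_J^n$ and $y^b$ by the multinomial theorem, with $n=\sum_{m\in J}k_{im}$ and $b=\sum_{m\notin J}k_{im}$, multiply by $\prod_{l\ne i}f_l^{-1}$ and project: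
$$\pi_K(Q^+\log g_J)=\sum_{k\in K_0}\prod_l\mathsf{comb}(k_l)\Bigl(H(\Sigma k_i)-H\bigl(\textstyle\sum_{m\in J}k_{im}\bigr)\Bigr)z^k.$$
For $J=\emptyset$ the subtracted term is $H(0)=0$. The exponentials of these series divided by $\phi_0$ are integral with constant term $1$. Dividing the one for $\emptyset$ by the one for $J$ gives the claim. $\blacksquare$

The assumption that the $v_{lm}$ span $\mathbb Z^d$ has not been used so far. The next section needs it.

## 9. An extra interior lattice point destroys integrality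

We prove Theorem C. "Fano $\Rightarrow$ integral" is Theorem A, and integral implies $p$-integral for all $p$. So assume that the data are *not* Fano, and let $\nu\ne0$ be a lattice point in $\operatorname{int}\Delta$. We must contradict $p$-integrality for infinitely many $p$. The plan is to look at $k=pN+r\in K$ where $V(r)=p\nu$ and $V(N)=-\nu$. In the Fano case such "small" $r$ with $V(r)\in p\mathbb Z^d\setminus\{0\}$ do not exist.

**Step 1: coefficients of the series.** This is notation. Fix $(i,j)$. For $N\in L_{ij}$ put $A(N)=\prod_l\mathsf{comb}(N_l)$ if $N\ge0$ and $A(N)=0$ otherwise. Put $B(N)=A(N)(H(\Sigma N_i)-H(N_{ij}))$ if $N\ge0$; $B(N)=\prod_l\mathsf{comb}(N_l)$, extended, if $N_{ij}<0\le\Sigma N_i$; and $B(N)=0$ if $N_{ij}<0$ and $\Sigma N_i<0$. Let $B^\natural(N)=B(N)$ for $N\ge0$ and $B^\natural(N)=0$ otherwise. Then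
$$\phi_0=\sum_{k\in M_{ij}}A(k)z^k,\qquad\phi_{ij}+\tau_{ij}=\sum_{k\in M_{ij}}B(k)z^k,\qquad\phi_{ij}=\sum_{k\in M_{ij}}B^\natural(k)z^k,$$
and $A(0)=1$, $B(0)=B^\natural(0)=0$.

**Step 2: box vectors.** We show that *for all large $p$ there is $r\in\mathbb N^I$ with $V(r)=p\nu$ and $\Sigma r_l\le p-1$ for all $l$.* By Lemma 3(iii), $\nu=V(c)$ with $c\in C^\circ$. Since the $v_{lm}$ span $\mathbb Z^d$, there is $n\in\mathbb Z^I$ with $V(n)=\nu$. Then $p(c-n)$ lies in $K_{\mathbb R}$, in which $K$ is a lattice of full rank, so there is $\kappa\in K$ at distance from $p(c-n)$ bounded independently of $p$. Put $r=pn+\kappa$. Then $V(r)=p\nu$, and $r-pc=\kappa-p(c-n)$ is bounded. As all $c_{lm}>0$ and all $\Sigma c_l<1$, for large $p$ we have $r\ge0$ and $\Sigma r_l\le p-1$.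

**Step 3: first-digit congruences.** The purpose is to compare coefficients at $pN+r$ with those at $N$.

**Lemma 8.** Fix $N\in L_{ij}$. For all large $p$ and any $r\in\mathbb N^I$ with $\Sigma r_l\le p-1$ for all $l$: $A(r)$ is a $p$-unit, and modulo $p$
$$A(pN+r)\equiv A(r)A(N),\qquad pB(pN+r)\equiv A(r)B(N),\qquad pB^\natural(pN+r)\equiv A(r)B^\natural(N).$$

*Proof.* All factorials in $A(r)$ are of numbers $<p$, so $A(r)$ is a unit. For $n\ge0$ and $0\le\rho<p$,
$$(pn+\rho)!=p^nn!\,\epsilon,\qquad\epsilon\equiv(-1)^n\rho!\pmod p,\tag{7}$$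
because the multiples of $p$ contribute $p^nn!$ and the rest consists, mod $p$, of $n$ blocks $(p-1)!\equiv-1$ (Wilson) and one block $\rho!$. For the same reason $H(pn+\rho)=\frac1pH(n)$ plus a $p$-integral number.

*Case $N\ge0$.* In $\mathsf{comb}(pN_l+r_l)$ all remainders $r_{lm}$ and $\Sigma r_l$ are $<p$. By (7) the powers of $p$ and the signs cancel, so $\mathsf{comb}(pN_l+r_l)\equiv\mathsf{comb}(N_l)\mathsf{comb}(r_l)$. This gives the congruence for $A$. Then $pB(pN+r)=A(pN+r)\bigl(H(\Sigma N_i)-H(N_{ij})+p\cdot(p\text{-integral})\bigr)$, and for $p>\Sigma N_i$ the harmonic numbers here are $p$-integral, so this is $\equiv A(r)B(N)$. The same holds for $B^\natural$.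

*Case $N_{ij}=-a<0$.* Then $pN_{ij}+r_{ij}<0$, so $A(pN+r)=0=A(N)$, and both values of $B^\natural$ vanish. Moreover $p\Sigma N_i+\Sigma r_i\ge0\iff\Sigma N_i\ge0$, because $0\le\Sigma r_i<p$. If $\Sigma N_i<0$, both values of $B$ vanish. Let $\Sigma N_i\ge0$, and let $p$ be odd. The new factorial in $\mathsf{comb}(pN_i+r_i)$ is
$$(pa-r_{ij}-1)!=\bigl(p(a-1)+(p-1-r_{ij})\bigr)!=p^{a-1}(a-1)!\,\epsilon,\qquad\epsilon\equiv(-1)^{a-1}(p-1-r_{ij})!.$$
From $-1\equiv(p-1)!\equiv(p-1-r_{ij})!\,(-1)^{r_{ij}}r_{ij}!$ we get $(p-1-r_{ij})!\equiv(-1)^{r_{ij}+1}/r_{ij}!$. The power of $p$ in the factor $l=i$ has exponent $\Sigma N_i+(a-1)-\sum_{m\ne j}N_{im}=-a+(a-1)=-1$. The signs are $(-1)^{pN_{ij}+r_{ij}+1}=(-1)^{a+r_{ij}+1}$ from the definition, then $(-1)^{a-1}(-1)^{r_{ij}+1}$ from the new factorial, and $(-1)^{\Sigma N_i-\sum_{m\ne j}N_{im}}=(-1)^a$ from the others. The total is $(-1)^{a+1}$. So for $p$ large enough that $\mathsf{comb}(N_i)$ is $p$-integral,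
$$p\,\mathsf{comb}(pN_i+r_i)\equiv(-1)^{a+1}\frac{(\Sigma N_i)!\,(a-1)!}{\prod_{m\ne j}N_{im}!}\cdot\frac{(\Sigma r_i)!}{\prod_mr_{im}!}=\mathsf{comb}(N_i)\,\mathsf{comb}(r_i).$$
The other groups are as in the first case. $\square$

**Step 4: an exact identity.** Here Dwork's lemma at infinitely many primes is turned into an equation between rational numbers.

**Lemma 9.** If $\psi_{ij}^{\mathrm t}$ has $p$-integral coefficients for infinitely many $p$, then for every $N\in L_{ij}$ with $V(N)=-\nu$,
$$\sum_{M\in M_{ij},\ N-M\in L_{ij}}\bigl(B(N-M)A(M)-A(N-M)B(M)\bigr)=0.\tag{8}$$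
The same holds with $\psi_{ij}^{\mathrm t}$, $B$ replaced by $\exp(\phi_{ij}/\phi_0)$, $B^\natural$.

*Proof.* The sum is finite: $0\le M_{lm}\le N_{lm}$ off $ij$, and these coordinates determine $M_{ij}$. Put $\Phi=\phi_{ij}+\tau_{ij}$. For each prime in question, Lemma 2 says that $p\Phi/\phi_0-\sigma(\Phi)/\sigma(\phi_0)$ has coefficients in $p\mathbb Z_p$. Multiplying by $\phi_0\sigma(\phi_0)$, so does $p\Phi\sigma(\phi_0)-\phi_0\sigma(\Phi)$. Take its coefficient at $k=pN+r$, with $r$ as in Step 2 and $p$ large; here $V(k)=-p\nu+p\nu=0$ and $k\in L_{ij}$, so $k\in M_{ij}$. The coefficient is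
$$\sum_M\bigl(pB(k-pM)A(M)-A(k-pM)B(M)\bigr),$$
over $M\in M_{ij}$ with $k-pM=p(N-M)+r\in L_{ij}$. Since $0\le r_{lm}<p$, this condition means $N-M\in L_{ij}$. The sum is over a fixed finite set, so by Lemma 8, applied to the finitely many $N-M$, and since the $B(M)$ are $p$-integral for large $p$, it is $\equiv A(r)$ times the left side of (8) mod $p$. As $A(r)$ is a unit, the left side of (8) is a fixed rational number divisible by infinitely many primes: it is $0$. The proof for $B^\natural$ is the same. $\square$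

**Step 5: minimal preimages of $-\nu$.** Let $\mathcal N=\{N\in\mathbb N^I:V(N)=-\nu\}$. It is nonempty: add a large multiple of $k^+$ (Lemma 3(i)) to an integral preimage of $-\nu$, which exists since the $v_{lm}$ span $\mathbb Z^d$. Also $0\notin\mathcal N$, and $A>0$ on $\mathcal N$. Let $N^0\in\mathcal N$ have minimal $|N^0|$.

**Step 6: part (a).** Let all $q_i\ge2$, and suppose all $\exp(\phi_{ij}/\phi_0)$ are $p$-integral for infinitely many $p$. In (8) for $B^\natural$ at $N=N^0$, a nonzero term needs $M\ge0$ and $N^0-M\ge0$, so $M\in K_0$ and $N^0-M\in\mathcal N$ with $|N^0-M|=|N^0|-|M|$. Minimality forces $M=0$. So (8) says $B^\natural(N^0)=0$, that is, $H(\Sigma N_i^0)=H(N_{ij}^0)$. As $H$ is strictly increasing on $\mathbb N$, $N^0_{ij}=\Sigma N^0_i$, and this for all $(i,j)$. Since $q_i\ge2$, two different coordinates of $N^0_i\ge0$ both equal the sum, so $N_i^0=0$, for all $i$. So $N^0=0$, a contradiction.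

**Step 7: part (b).** Suppose no group lies on one ray and all $\psi_{ij}^{\mathrm t}$ are $p$-integral for infinitely many $p$. The previous argument must be changed, because now $N-M$ may have a negative coordinate; we choose a different order in which to minimize. Choose $i$ with $N^0_i\ne0$, and for $N\in L_{ij}$ write $S(N)=(N_l)_{l\ne i}$. Then $|S(N^0)|\le|N^0|-1$. Choose real weights $\theta_{lm}$, $l\ne i$, linearly independent over $\mathbb Q$, in $[1,1+\delta]$ with $(1+\delta)(|N^0|-1)<|N^0|$. Then every $S\ge0$ supported outside group $i$ satisfies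
$$\theta(S)\le\theta(S(N^0))\ \Longrightarrow\ |S|\le\theta(S)\le(1+\delta)(|N^0|-1)<|N^0|.\tag{9}$$

For each $j\le q_i$ let $X_{ij}=\{N\in L_{ij}:V(N)=-\nu,\ A(N)\ne0\text{ or }B(N)\ne0\}\supset\mathcal N$. Choose $N^{(j)}\in X_{ij}$ minimizing the pair $\bigl(\theta(S(N)),\sum_{m\ne j}N_{im}\bigr)$ lexicographically. A minimum exists, since the first entry takes finitely many values below any bound and the second is in $\mathbb N$. Every $M\in M_{ij}\setminus\{0\}$ has nonnegative off-$ij$ coordinates, not all zero, so its pair is lexicographically positive. In (8) at $N=N^{(j)}$ a nonzero term needs $A(N-M)\ne0$ or $B(N-M)\ne0$, that is, $N-M\in X_{ij}$; minimality forces $M=0$. So $B(N^{(j)})=0$.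

Hence $A(N^{(j)})\ne0$, so $N^{(j)}\in\mathcal N$, and $B(N^{(j)})=0$ says $H(\Sigma N_i^{(j)})=H(N_{ij}^{(j)})$. So in group $i$ only the coordinate $j$ can be nonzero: $N^{(j)}=a_je_{ij}+S_j$ with $a_j\ge0$ and $S_j\geq 0$ supported outside group $i$. Since $N^{(j)}\in\mathcal N\subset X_{ij}$, $\theta(S_j)=\min_{N\in\mathcal N}\theta(S(N))$, which does not depend on $j$. By linear independence of the weights, $S_j=S$ does not depend on $j$. Apply $V$:
$$a_jv_{ij}=-\nu-V(S)\qquad(1\le j\le q_i).$$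
If the right side were nonzero, all $a_j$ would be positive and all $v_{ij}$, $j\le q_i$, would lie on its ray, which is excluded. So $V(S)=-\nu$, that is, $S\in\mathcal N$. But $\theta(S)\le\theta(S(N^0))$, so $|S|<|N^0|$ by (9), which contradicts the minimality of $|N^0|$.

**Step 8: part (c), for (a).** Let $d=1$, $P=2$, $q_1=q_2=1$, $v_{11}=1$, $v_{21}=-2$. Then $\Delta=[0,1]+[-2,0]=[-2,1]$ contains $-1$ in its interior, so the data are not Fano. Since $\Sigma k_i=k_{i1}$, both $\phi_{i1}$ are $0$, and $\exp(\phi_{i1}/\phi_0)=1$ is integral.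

**Step 9: part (c), for (b).** Let $d=1$, $P=2$, $q_1=q_2=2$, $v_{11}=v_{12}=1$, $v_{21}=v_{22}=-2$. Again $\Delta=[-2,1]$, not Fano. Here $K$ is given by $\Sigma k_1=2\Sigma k_2$, and $\phi_0=\sum_{F\ge0}(z_{11}+z_{12})^{2F}(z_{21}+z_{22})^F$. Let $(i,j)=(1,1)$. For $k\in M_{11}$ we have $\Sigma k_1=2\Sigma k_2\ge0$. Fix $e=\Sigma k_1\ge0$ and put $k_{12}=b\ge0$, $k_{11}=e-b$. The derivative of $\binom{e+\epsilon}b$ at $\epsilon=0$ is $\binom eb(H(e)-H(e-b))$ for $b\le e$ and $\frac1{b!}e!\,(-1)^{b-e-1}(b-e-1)!=\mathsf{comb}(e-b,b)$ for $b>e$. So the group-$1$ factors of $\phi_{11}+\tau_{11}$ of degree $e$ add up to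
$$\frac d{d\epsilon}\Big|_{\epsilon=0}\sum_b\binom{e+\epsilon}bz_{11}^{e-b}z_{12}^b=(z_{11}+z_{12})^e\log(1+z_{12}/z_{11}).$$
Put $e=2F$, multiply by $(z_{21}+z_{22})^F$ and sum over $F$: $\phi_{11}+\tau_{11}=\phi_0\log(1+z_{12}/z_{11})$, so $\psi_{11}^{\mathrm t}=1+z_{12}/z_{11}$. Exchanging the two variables of group $1$ gives $\psi_{12}^{\mathrm t}=1+z_{11}/z_{12}$. For $(i,j)=(2,1)$ an element $k\in M_{21}$ has $\Sigma k_2=\frac12\Sigma k_1\ge0$, and the same computation in group $2$ gives $\psi_{21}^{\mathrm t}=1+z_{22}/z_{21}$; likewise $\psi_{22}^{\mathrm t}=1+z_{21}/z_{22}$. All four are integral, although the data are not Fano. This completes the proof of Theorem C. $\blacksquare$
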